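\title{Homogeneous sets in $3$-graphs in which no four vertices span exactly one edge}

\begin{abstract}
Let $h_3(n,4,1)$ be the minimum, over all $n$-vertex $3$-uniform hypergraphs in which no four vertices span exactly one edge, of the size of a largest clique or coclique. It is known that $h_3(n,4,1)$ lies between constant multiples of $(\log n/\log\log n)^{1/2}$ and $\log n/\log\log n$. We prove that $h_3(n,4,1)\ge \frac1{500}\log n/(\log\log n)^2$ for large $n$, so that the exponent $1/2$ can be replaced by any $a<1$. The proof builds a homogeneous set by repeated doubling inside dense link graphs, with the help of dependent random choice. We also bound the asymmetric problem, in which the two kinds of homogeneous sets have different target sizes, from both sides.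
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$r$-graph} is a pair $H=(V,E)$ with $E\subseteq\binom Vr$. A set of vertices is a \emph{clique} if all of its $r$-subsets are edges, a \emph{coclique} (or \emph{independent set}) if none is, and \emph{homogeneous} if it is a clique or a coclique. Let $h(H)$ be the size of a largest homogeneous set of $H$. For $0\le f\le\binom mr$, an \emph{$(m,f)$-graph} is an $r$-graph with $m$ vertices and $f$ edges, and $H$ is \emph{$(m,f)$-free} if it has no induced copy of an $(m,f)$-graph, that is, if no $m$ vertices of $H$ span exactly $f$ edges. Let $h_r(n,m,f)$ be the minimum of $h(H)$ over all $n$-vertex $(m,f)$-free $r$-graphs $H$.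

By Ramsey's theorem $h(H)$ tends to infinity with the number of vertices; $h_r(n,m,f)$ measures how fast it must grow when a single local edge count is forbidden. For $3$-graphs the first order with any content is $m=4$, since a $(3,f)$-free $3$-graph is complete or empty. Forbidding $f=0$ or $f=4$ edges on four vertices forbids a homogeneous set, which is an off-diagonal Ramsey problem. This paper concerns $f=1$. It is known that there are positive constants $c_1,c_2$ with
\begin{equation}\label{eq:known}
c_1\Big(\frac{\log n}{\log\log n}\Big)^{1/2}<h_3(n,4,1)<c_2\,\frac{\log n}{\log\log n}.
\end{equation}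
(Logarithms are natural unless a base is shown.) The problem, which comes from Axenovich, Mubayi and Weber~\cite{AMW}, is to improve the exponent $1/2$: are there $a>1/2$ and $c'>0$ such that $h_3(n,4,1)>c'(\log n/\log\log n)^a$ for all large $n$? The answer is yes.

\begin{theorem}\label{thm:answer}
For $n$ large, every $n$-vertex $(4,1)$-free $3$-graph has a coclique of size at least $\frac1{500}\frac{\log n}{(\log\log n)^2}$ or a clique of size at least $\frac1{1000}\frac{\log n}{\log\log n}$. In particular,
\[
h_3(n,4,1)\ge\frac1{500}\,\frac{\log n}{(\log\log n)^2}.
\]
\end{theorem}

For $a<1$ the ratio of this bound to $(\log n/\log\log n)^a$ is $\frac1{500}(\log n)^{1-a}(\log\log n)^{a-2}$, which tends to infinity, so $h_3(n,4,1)>(\log n/\log\log n)^a$ for all large $n$. By the upper bound in \eqref{eq:known} no $a>1$ is admissible. The supremum of the admissible exponents is therefore $1$. Whether $a=1$ itself is admissible is not settled here: the two bounds differ by one factor $\log\log n$.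

It is convenient to pass to complements. Call a $3$-graph $G$ \emph{good} if no four vertices span exactly three edges. Then $H$ is $(4,1)$-free if and only if its complement $G$ is good; cliques of $G$ are cocliques of $H$, and independent sets of $G$ are cliques of $H$. Induced subgraphs of good $3$-graphs are good, and sets of at most two vertices are both cliques and independent sets. Two families of examples set the scale of the problem.

\begin{example}[monochromatic triangles]\label{ex:mono}
Color the edges of $K_n$ with any number of colors and let $G$ be the $3$-graph of monochromatic triangles. Then $G$ is good. Indeed, any two triangles on four vertices share a pair, and each of the six pairs lies in two of the four triangles, so three triangles cover all pairs. If three triangles are monochromatic, all six pairs have one color, and the fourth triangle is monochromatic too. A clique of $G$ with at least three vertices is a monochromatic clique: two pairs that meet lie in a common triple, and disjoint pairs $ab$, $cd$ both meet $ac$. An independent set of $G$ is a set without monochromatic triangles.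

With two colors, independent sets have at most five vertices, because any $2$-coloring of $K_6$ has a monochromatic triangle. Erd\H{o}s's bound on Ramsey numbers says that for $k\ge3$ and $q\le2^{k/2}$ some $2$-coloring of $K_q$ has no monochromatic $K_k$: in a random coloring the expected number of them is at most $\frac{q^k}{k!}2^{1-\binom k2}\le 2^{1+k/2}/k!<1$. Hence $h_3(n,4,1)=O(\log n)$.
\end{example}

\begin{example}[at most two edges on four vertices]\label{ex:FH}
A $3$-graph with at most two edges among any four vertices is good and has no clique of size $4$. Fox and He~\cite{FH} proved that there are such $3$-graphs on $N$ vertices with independence number $O(\log N/\log\log N)$. They give an upper bound for $h_3(n,4,1)$ of the order in \eqref{eq:known}. Their complements also show that the clique size $\Omega(\log n/\log\log n)$ in Theorem~\ref{thm:answer} is optimal up to a constant, even if the coclique alternative is weakened to size $4$.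
\end{example}

The examples are lopsided in opposite ways, and this suggests asking how many vertices force a clique of size $s+1$ or an independent set of size $t$ in a good $3$-graph. In Example~\ref{ex:mono}, $\log n$ is linear in $s$ for bounded $t$; in Example~\ref{ex:FH} it is of order $t\log t$ for bounded $s$. The exponent $1/2$ is what one gets for $s=t$ if the two costs multiply, $\log n\approx st\log t$, and an exponent near $1$ is what one gets if they add. Neither example makes them multiply, and our main result shows that, up to logarithmic factors, they add.

\begin{theorem}\label{thm:main}
Let $t=2^J\ge4$ and $s\ge2$ be integers. Every good $3$-graph with at least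
\[
\exp\big(24\,s\log t\,\log_2t+384\,t\log t+4\log t\big)
\]
vertices contains a clique of size $s+1$ or an independent set of size $t$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:main}]
Let $c=\frac1{500}$, let $s=\lfloor c\log n/(\log\log n)^2\rfloor$, and let $t$ be the largest power of $2$ with $t\le c\log n/\log\log n$. For large $n$ we have $s\ge2$, $t\ge4$ and $\log t\le\log\log n$, so the exponent in Theorem~\ref{thm:main} is at most $\big(\frac{24}{\log2}+384\big)c\log n+4\log\log n$. This is less than $\log n$ for large $n$, because $\frac{24}{\log 2}+384<419$. Theorem~\ref{thm:main}, applied to the complement of a $(4,1)$-free $3$-graph, gives a coclique of size $s+1>c\log n/(\log\log n)^2$ or a clique of size $t>\frac c2\log n/\log\log n$. The second quantity exceeds the first as soon as $\log\log n>2$.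
\end{proof}

Let $f(s,t)$ be the least $n$ such that every good $3$-graph on $n$ vertices has a clique of size $s+1$ or an independent set of size $t$; for $(4,1)$-free $3$-graphs this means a coclique of size $s+1$ or a clique of size $t$.

\begin{theorem}\label{thm:asym}
There are constants $c,C>0$ such that for all $s\ge3$ and $t\ge6$,
\[
c\,(s+t)\log t\le\log f(s,t)\le C\,(s\log^2t+t\log t).
\]
In particular, $\log f(s,t)=\Theta(t\log t)$ whenever $3\le s\le t/\log t$.
\end{theorem}

Section~\ref{sec:links} describes good $3$-graphs through their link graphs. Section~\ref{sec:idea} compares a greedy construction, which gives the exponent $1/2$, with the doubling construction that replaces it. After a lemma on common neighborhoods (Section~\ref{sec:drc}) we prove Theorem~\ref{thm:main} in Section~\ref{sec:induction} and Theorem~\ref{thm:asym} in Section~\ref{sec:asym}.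

\section{Links in good $3$-graphs}\label{sec:links}

Throughout Sections~\ref{sec:links}, \ref{sec:idea} and~\ref{sec:induction}, $G=(V,E)$ is a good $3$-graph with no clique of size $s+1$, where $s\ge2$. The \emph{link} of a vertex $v$ is the graph $L_v$ on $V\setminus\{v\}$ in which $xy$ is an edge if and only if $vxy\in E$. The edges of $G$ on $\{v,x,y,z\}$ are the edges of $L_v$ on $\{x,y,z\}$ and, possibly, the triple $xyz$. So goodness means that for all distinct $v,x,y,z$:
\begin{itemize}
\item[(G1)] if $L_v$ has three edges on $\{x,y,z\}$, then $xyz\in E$;
\item[(G2)] if $L_v$ has exactly two edges on $\{x,y,z\}$, then $xyz\notin E$.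
\end{itemize}
If $L_v$ has at most one edge on $\{x,y,z\}$, nothing is forced. A link thus determines $G$ where it is dense and says nothing where it is sparse. Rule (G2) lets us glue two independent sets.

\begin{lemma}[doubling]\label{lem:double}
Let $U_1,U_2\subseteq V\setminus\{v\}$ be disjoint sets, each independent both in $G$ and in $L_v$, and suppose that $u_1u_2\in L_v$ for all $u_1\in U_1$, $u_2\in U_2$. Then $U_1\cup U_2$ is independent in $G$.
\end{lemma}

\begin{proof}
A triple inside $U_1$ or inside $U_2$ is a non-edge by assumption. Any other triple has two vertices in one part and one in the other. Its two crossing pairs are edges of $L_v$ and its third pair is not, so it is a non-edge by (G2).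
\end{proof}

The absence of large cliques enters through a second mechanism. If $v$ and $w$ are vertices and we restrict attention to the neighbors of $w$ in $L_v$, then $\{v,w,x\}$ is a clique for each remaining $x$. Repeating this grows a clique, and goodness guarantees that during the process we have only one graph to watch instead of one for every clique vertex. The following definition records the situation.

A nonempty set $C$ is \emph{attached} to a nonempty set $W\subseteq V\setminus C$ if $C\cup\{w\}$ is a clique for every $w\in W$. Then $|C|\le s-1$, and $C$ is attached to every nonempty subset of $W$. A single vertex $\{v\}$ is attached to every nonempty $W$ not containing $v$.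

\begin{lemma}\label{lem:attach}
Let $C$ be attached to $W$.
\begin{itemize}
\item[(a)] The graph $L_c[W]$ is the same for all $c\in C$. We denote it by $L_C[W]$.
\item[(b)] Let $w\in W$ and let $W'\ne\emptyset$ be the neighborhood of $w$ in $L_C[W]$. Then $C\cup\{w\}$ is attached to $W'$, and $L_{C\cup\{w\}}[W']=L_C[W']$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $c\ne c'$ in $C$ and $x\ne y$ in $W$. Then $cc'x$ and $cc'y$ are edges. If exactly one of $cxy$, $c'xy$ were an edge, $\{c,c',x,y\}$ would span exactly three edges.

(b) Let $x\in W'$. A triple in $C\cup\{w,x\}$ lies in the clique $C\cup\{w\}$, lies in the clique $C\cup\{x\}$, or has the form $cwx$ with $c\in C$, which is an edge because $wx\in L_C[W]=L_c[W]$. So $C\cup\{w,x\}$ is a clique. By (a), both graphs in the last assertion equal $L_c[W']$ for any $c\in C$.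
\end{proof}

Part (a) is what makes growing a clique cheap. Without goodness the links of the vertices of $C$ could be different on $W$, and a new vertex $w$ would have to keep many neighbors in all $|C|$ of them at once.

We shall handle several links simultaneously. A \emph{family attached to $A$} is a list $\mathcal C=(C_1,\dots,C_k)$, possibly empty, of sets each attached to $A$; no relation between different $C_i$ is required. Its \emph{budget} is $R(\mathcal C)=\sum_i(s-|C_i|)\ge0$, an upper bound for the number of times the sets can still be extended. The next lemma says that the links can be made sparse, and that the price in vertices is paid from the budget.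

\begin{lemma}[sparsification]\label{lem:sparse}
Let $\mathcal C=(C_1,\dots,C_k)$ be a family attached to $A$ and let $0<\varepsilon<1$. There are an integer $r\ge 0$, a set $W\subseteq A$ with $|W|\ge\varepsilon^r|A|$, and a family $\mathcal C'=(C_1',\dots,C_k')$ attached to $W$ with $C_i'\supseteq C_i$ and $R(\mathcal C')=R(\mathcal C)-r$, such that each graph $L_{C_i'}[W]$ equals $L_{C_i}[W]$ and has maximum degree less than $\varepsilon|W|$.
\end{lemma}

\begin{proof}
Start with $W=A$ and the family $\mathcal C$. While some member $C$ of the current family and some $w\in W$ are such that $w$ has degree at least $\varepsilon|W|$ in $L_C[W]$, replace $W$ by the neighborhood of $w$ in this graph and $C$ by $C\cup\{w\}$. The new $W$ is nonempty. By Lemma~\ref{lem:attach}(b) the extended set is attached to it, the other members remain attached because $W$ only shrank, and all links are restrictions of the earlier ones. Each step lowers the budget by $1$ and multiplies $|W|$ by at least $\varepsilon$. The budget stays nonnegative, so the process stops after some number $r$ of steps.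
\end{proof}

\section{Greedy construction and doubling}\label{sec:idea}

The obvious way to build an independent set is to add one vertex at a time and to keep the links of all chosen vertices sparse.

\begin{proposition}\label{prop:greedy}
For $s,t\ge2$, every good $3$-graph on $n\ge4^t(2t)^{st}$ vertices has a clique of size $s+1$ or an independent set of size $t$.
\end{proposition}

\begin{proof}
Suppose there is no clique of size $s+1$, and let $\varepsilon=1/(2t)$. We choose vertices $v_1,\dots,v_t$ and sets $V=W_0\supseteq W_1\supseteq\cdots$, and after stage $i$ we have a family $(C_1,\dots,C_i)$ attached to $W_i$ with $v_h\in C_h$ and all links of maximum degree less than $\varepsilon|W_i|$. At stage $i$, given $|W_{i-1}|\ge4$, pick any $v_i\in W_{i-1}$ and delete it and its neighbors in the $i-1$ links. At least $|W_{i-1}|/2-1\ge|W_{i-1}|/4$ vertices remain. Add $\{v_i\}$ to the family and apply Lemma~\ref{lem:sparse} to obtain $W_i$. The $t$ sets only grow and have fewer than $s$ elements, so all stages together use at most $st$ sparsification steps, and $|W_i|\ge4^{-i}(2t)^{-st}n\ge4$ for $i<t$. For $h<i<k$ the vertex $v_k\in W_i$ is not a neighbor of $v_i$ in $L_{v_h}$, so $v_hv_iv_k\notin E$.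
\end{proof}

For $s=t$ this asks for $\log n=O(t^2\log t)$, which gives the exponent $1/2$ of \eqref{eq:known}. The loss is visible: about $t$ links are controlled, and each brings a fresh budget of about $s$. The argument works on the sparse side of the links, where goodness forces nothing, so every triple has to be excluded by hand. Lemma~\ref{lem:double} works on the dense side, where one link excludes many triples at once. The smallest case is $t=4$.

\begin{example}\label{ex:four}
Suppose a link $L_v$ contains all pairs between disjoint sets $X$ and $Y$ of size $s$. If $X$ were a clique of the graph $L_v$, then by (G1) $X\cup\{v\}$ would be a clique of $G$ of size $s+1$. So there are $x,x'\in X$ with $xx'\notin L_v$, and by the same argument $y,y'\in Y$ with $yy'\notin L_v$. On $\{x,x',y,y'\}$ the link $L_v$ induces the $4$-cycle $xyx'y'$. Each of the triples $xx'y$, $xx'y'$, $xyy'$, $x'yy'$ spans exactly two edges of this cycle, so by (G2) none is an edge of $G$. One link has produced an independent set of size $4$, and $v$ itself is not part of it.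
\end{example}

For $t=8$ we want two $4$-sets, completely joined in $L_v$, each independent in $G$ \emph{and in $L_v$}. To find such a $4$-set inside a set $X$, repeat the example with a vertex $v'\in X$: we need an induced $4$-cycle of $L_{v'}$ none of whose six pairs is in $L_v$. Its four crossing pairs must lie in $L_{v'}\setminus L_v$, so this graph should be dense, and we ensure this by first making $L_v$ much sparser than $L_{v'}$ with Lemma~\ref{lem:sparse}. Its other two pairs must avoid both $L_v$ and $L_{v'}$. If no vertex of $X$ has a dense link, then $G[X]$ is sparse, and a random $4$-set is independent in $G$ and in the sparsified $L_v$. So the statement to be proved by induction concerns sets independent in $G$ and in a list of links. Given a family $\mathcal C$ attached to $A$, call $U\subseteq A$ \emph{$\mathcal C$-free} if it is independent in $G$ and in every graph $L_{C_i}[A]$. Each halving of the target size adds one link to the list, so at most $\log_2t$ links are ever controlled, in place of $t$.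

\section{Common neighborhoods in dense graphs}\label{sec:drc}

One difficulty remains. In Example~\ref{ex:four} the two halves were found inside a complete bipartite subgraph of the link. In the induction each half is found by a recursive search that needs a very large ground set, while a dense graph on $N$ vertices may have only logarithmic complete bipartite subgraphs: the expected number of copies of $K_{a,a}$ in a random graph of density $1/2$ is at most $N^{2a}2^{-a^2}$, which is less than $1$ for $a>2\log_2N$. The remedy is to choose the halves in turn. We search for the first half $U_1$ in a large set all of whose small subsets have many common neighbors, and then search for $U_2$ among the common neighbors of $U_1$. Dependent random choice supplies such a set. The parameter $\eta$ trades the size of the set against the size of the common neighborhoods.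

\begin{lemma}\label{lem:drc}
Let $\Gamma$ be a graph on $N\ge2$ vertices with at least $pN^2/2$ edges, where $0<p<1$. Let $u\ge1$ be an integer and $0<\eta<1$, and assume $\eta\log N\ge\log(1/p)$ and $N^{1-\eta}\ge2$. Then there is a set $B\subseteq V(\Gamma)$ with $|B|\ge N^{1-\eta}/2$ such that every $u$-subset of $B$ has at least $p^{2u/\eta}N$ common neighbors.
\end{lemma}

\begin{proof}
Let $q=\lfloor\eta\log N/\log(1/p)\rfloor$. The first assumption gives $q\ge1$, hence $q\ge\eta\log N/(2\log(1/p))$, and so $N^{-\eta}\le p^q\le N^{-\eta/2}$. Choose vertices $b_1,\dots,b_q$ uniformly and independently, and let $B_0$ be the set of their common neighbors. A vertex $x$ lies in $B_0$ with probability $(\deg x/N)^q$. The average of $\deg x/N$ is at least $p$, so convexity of $z\mapsto z^q$ gives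
\[
\mathbb E|B_0|=\sum_x\Big(\frac{\deg x}N\Big)^q\ge Np^q\ge N^{1-\eta}.
\]
Put $\beta=p^{2u/\eta}$ and call a $u$-set \emph{poor} if it has fewer than $\beta N$ common neighbors. A set lies in $B_0$ exactly when all $b_i$ are common neighbors of it, so a poor set lies in $B_0$ with probability at most $\beta^q=(p^q)^{2u/\eta}\le N^{-u}$. There are at most $N^u$ sets of size $u$, so the number $Y$ of poor sets in $B_0$ has expectation at most $1$. Fix a choice with $|B_0|-Y\ge N^{1-\eta}-1\ge N^{1-\eta}/2$, and delete one vertex from each poor set in $B_0$.
\end{proof}

\section{The doubling induction}\label{sec:induction}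

Fix $t=2^J\ge4$ and $s\ge2$. Three densities appear. A set $W$ counts as sparse if $G[W]$ has density at most $t^{-3}$, because then a random set of at most $t$ vertices is likely to contain no edge. The links in the family are sparsified to $\varepsilon=t^{-6}$, far below this threshold, and a dense new link keeps density $p=t^{-4}$ after the old links are removed from it. Put $\ell=\log(1/\varepsilon)=6\log t$, the cost in $\log|W|$ of one sparsification step.

At level $j$, where the target size is $2^j$, we apply Lemma~\ref{lem:drc} with
\[
\eta_j=\frac1{4(J-j+1)^2}\qquad(1\le j\le J).
\]
Passing from $N$ to $N^{1-\eta_j}$ vertices multiplies the requirement on $\log N$ by $(1-\eta_j)^{-1}$, and these factors stay bounded: $\sum_j\eta_j\le\pi^2/24<\frac12$, so $\prod_j(1-\eta_j)\ge1-\sum_j\eta_j>\frac12$. Define $a_0=1$, $b_0=0$ and, for $1\le j\le J$,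
\[
a_j=\frac{a_{j-1}}{1-\eta_j},\qquad b_j=\frac{b_{j-1}+\kappa_j}{1-\eta_j},\qquad \kappa_j=a_{j-1}s\ell+2\log2+\frac{2^{j+2}\log t}{\eta_j}.
\]
Then $1\le a_j\le2$. The three terms of $\kappa_j$ pay for the budget of the link added at level $j$, for two losses of a factor $2$, and for the passage to a common neighborhood.

\begin{proposition}\label{prop:ind}
Let $0\le j\le J$, let $A$ be a nonempty set of vertices, and let $\mathcal C$ be a family of $k\le J-j$ sets attached to $A$. If $\log|A|\ge a_jR(\mathcal C)\ell+b_j$, then $A$ contains a $\mathcal C$-free set of size $2^j$.
\end{proposition}

\begin{proof}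
We use induction on $j$. For $j=0$ any single vertex of $A$ is $\mathcal C$-free. Let $j\ge1$, and put $m=2^j$, $u=2^{j-1}$, $\eta=\eta_j$. Note that $k\le J\le t$ and $m\le t$.

\medskip\noindent\emph{Step 1: the old links become sparse.} Apply Lemma~\ref{lem:sparse} to obtain $r$, $W$ and $\mathcal C'$, and put $M=|W|$ and $R'=R(\mathcal C')=R(\mathcal C)-r$. Since $a_j\ge1$,
\begin{equation}\label{eq:M}
\log M\ge\log|A|-r\ell\ge a_jR(\mathcal C)\ell-r\ell+b_j\ge a_jR'\ell+b_j .
\end{equation}
Thus the hypothesis survives sparsification; this is the reason for a condition linear in the budget. Write $L_i=L_{C_i'}[W]=L_{C_i}[W]$. Each $L_i$ has maximum degree less than $\varepsilon M$, hence at most $\varepsilon M^2/2$ edges, and a subset of $W$ is $\mathcal C$-free if and only if it is $\mathcal C'$-free. Since $b_j\ge\kappa_j\ge\log t$, we have $M\ge t\ge\max(m,4)$.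

\medskip\noindent\emph{Step 2: the sparse case.} Suppose $G[W]$ has at most $t^{-3}\binom M3$ edges, and take a uniformly random $m$-subset of $W$. It contains a given triple with probability $\binom m3/\binom M3$ and a given pair with probability $\binom m2/\binom M2$. The expected number of edges of $G$ in it is at most $t^{-3}\binom m3\le\frac16$, and the expected number of edges of $L_1,\dots,L_k$ in it is at most
\[
k\cdot\frac{\varepsilon M^2}2\cdot\frac{\binom m2}{\binom M2}=k\varepsilon\binom m2\frac M{M-1}\le k\varepsilon m^2\le t^{-3}<\frac12 .
\]
The sum is less than $1$, so some $m$-subset of $W$ is $\mathcal C'$-free.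

\medskip\noindent\emph{Step 3: the dense case, choice of a new link.} Suppose now that $G[W]$ has more than $t^{-3}\binom M3$ edges. Each edge contributes to three links, so some $v\in W$ has more than $\frac3M t^{-3}\binom M3=t^{-3}(M-1)(M-2)/2$ edges in $L_v[W\setminus\{v\}]$. Let $W_1=W\setminus\{v\}$ and $N=M-1\ge3$. The crossing pairs of the set we build must be edges of $L_v$, for Lemma~\ref{lem:double}, and non-edges of every $L_i$, for freeness. So let $\Gamma$ be the graph on $W_1$ formed by the edges of $L_v[W_1]$ that lie in no $L_i$. Using $N-1\ge N/2$, $M\le2N$, $k\le t$ and $t\ge4$,
\[
e(\Gamma)\ge\frac12\big(t^{-3}N(N-1)-k\varepsilon M^2\big)\ge\frac{N^2}2\Big(\frac{t^{-3}}2-4t^{-5}\Big)\ge\frac{N^2}2\cdot\frac{t^{-3}}4\ge\frac{pN^2}2 .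
\]
Let $\mathcal C^+$ be the family $\mathcal C'$ together with $\{v\}$. It is attached to $W_1$, it has $k+1\le J-(j-1)$ members, and its budget is $R'+s-1$. By induction, every nonempty subset of $W_1$ whose size has logarithm at least
\[
X=a_{j-1}(R'+s)\ell+b_{j-1}
\]
contains a $\mathcal C^+$-free set of size $u$.

\medskip\noindent\emph{Step 4: the two halves.} From $N\ge M/2$, \eqref{eq:M} and the definitions of $a_j$, $b_j$, $\kappa_j$,
\begin{equation}\label{eq:N}
(1-\eta)\log N\ge a_{j-1}R'\ell+b_{j-1}+\kappa_j-\log2=X+\log2+\frac{2^{j+2}\log t}\eta .
\end{equation}
Since $X\ge0$, this gives $N^{1-\eta}\ge2$ and $\eta\log N\ge2^{j+2}\log t\ge4\log t=\log(1/p)$. So Lemma~\ref{lem:drc} applies to $\Gamma$ and yields $B\subseteq W_1$ with $|B|\ge N^{1-\eta}/2$ in which every $u$-subset has at least $p^{2u/\eta}N=N\exp(-2^{j+2}\log t/\eta)$ common neighbors in $\Gamma$.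

By \eqref{eq:N}, $\log|B|\ge(1-\eta)\log N-\log2\ge X$, so $B$ contains a $\mathcal C^+$-free set $U_1$ of size $u$. Let $W_2\subseteq W_1$ be the set of common neighbors of $U_1$ in $\Gamma$; it is disjoint from $U_1$, as no vertex is its own neighbor. By \eqref{eq:N} again, $\log|W_2|\ge\log N-2^{j+2}\log t/\eta\ge X$, so $W_2$ contains a $\mathcal C^+$-free set $U_2$ of size $u$.

\medskip\noindent\emph{Step 5: the union is free.} The set $U_1\cup U_2$ has size $2u=m$. A pair inside $U_1$ or inside $U_2$ lies in no $L_i$, because these sets are $\mathcal C^+$-free; a crossing pair is an edge of $\Gamma$ and so lies in no $L_i$ either. Both $U_1$ and $U_2$ are independent in $G$ and in $L_v$, and all crossing pairs belong to $L_v$, so $U_1\cup U_2$ is independent in $G$ by Lemma~\ref{lem:double}. Hence $U_1\cup U_2$ is $\mathcal C'$-free, and therefore $\mathcal C$-free.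
\end{proof}

In Step 4 both recursive calls start from the same family $\mathcal C^+$. The links and cliques created while finding $U_1$ are discarded, and the second call remembers $U_1$ only through the set $W_2$. The two calls impose the same size requirement $X$, and it is paid once, not twice. This is why $b_{j-1}$ enters $b_j$ with a coefficient close to $1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be good with no clique of size $s+1$. Proposition~\ref{prop:ind} with $j=J$, $A=V$ and the empty family shows that $G$ has an independent set of size $t$ if $|V|\ge e^{b_J}$. Unrolling the recursion, $b_J=\sum_{j=1}^J\kappa_j\prod_{i=j}^J(1-\eta_i)^{-1}\le2\sum_{j=1}^J\kappa_j$. With $a_{j-1}\le2$ and $\ell=6\log t$ we have $\kappa_j\le12s\log t+2\log2+16\log t\cdot2^j(J-j+1)^2$. Substituting $i=J-j+1$ and using $\sum_{i\ge1}i^22^{-i}=6$,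
\[
\sum_{j=1}^J2^j(J-j+1)^2=2^{J+1}\sum_{i=1}^Ji^22^{-i}\le12t .
\]
Therefore $b_J\le24sJ\log t+4J\log2+384\,t\log t$, and $J=\log_2t$, $J\log2=\log t$.
\end{proof}

\begin{remark}
Goodness was used only in Lemmas~\ref{lem:double} and~\ref{lem:attach}(a), and the absence of a clique of size $s+1$ only to keep budgets nonnegative. The numbers $\eta_j$ are largest at the top levels, where the common neighborhood of $2^{j-1}$ vertices is most expensive. The constant choice $\eta_j=1/(2J)$ also keeps $\prod_j(1-\eta_j)^{-1}\le2$, but then $\sum_j2^j/\eta_j$ has order $tJ$, and the term $t\log t$ would become $t\log^2t$. The term $s\log t\log_2t$ is the cost of $J$ links, each with budget less than $s$ at price $O(\log t)$ per step; it is this term that produces $(\log\log n)^2$ in Theorem~\ref{thm:answer}.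
\end{remark}

\section{The asymmetric problem}\label{sec:asym}

We first remove the restriction to powers of $2$. For $s\ge2$ and $t\ge4$ let $t'$ be the power of $2$ with $t\le t'<2t$. Then $\log t'\le2\log t$, and Theorem~\ref{thm:main} for $t'$ gives an absolute constant $C$ such that
\begin{equation}\label{eq:upper}
\begin{array}{c}\text{every good $3$-graph with at least } \exp\big(C(s\log^2t+t\log t)\big)\text{ vertices}\\ \text{has a clique of size $s+1$ or an independent set of size $t$.}\end{array}
\end{equation}
For the $3$-graphs of Example~\ref{ex:mono} this is a statement about colorings; cliques of size $s+1\ge3$ are monochromatic cliques.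

\begin{corollary}
There is a constant $C$ such that for $s\ge2$, $t\ge4$ and $n\ge\exp(C(s\log^2t+t\log t))$, every edge-coloring of $K_n$, with any number of colors, has a monochromatic $K_{s+1}$ or a set of $t$ vertices with no monochromatic triangle.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:asym}]
The upper bound follows from \eqref{eq:upper}, after enlarging $C$ to absorb rounding up to an integer. For the lower bound, a good $3$-graph on $N$ vertices with no clique of size $s+1$ and no independent set of size $t$ shows $f(s,t)>N$, since its induced subgraphs have the same properties. We give two constructions, one for each term.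

\medskip\noindent\emph{The term $t\log t$.} Let $K$ be such that for large $N$ the $3$-graphs of Example~\ref{ex:FH} have independence number at most $K\log N/\log\log N$. They have no clique of size $4\le s+1$. Let $\gamma=1/(4K)$ and $N=\lfloor\exp(\gamma t\log t)\rfloor$. There is $t_0$ such that for $t\ge t_0$ the number $N$ is large enough, $\log N\ge\frac\gamma2t\log t$ and $\log\log N\ge\frac12\log t$. Then the independence number is at most $2K\gamma t=t/2<t$, so $\log f(s,t)\ge\frac\gamma2t\log t$. For $6\le t<t_0$, the edgeless $3$-graph on $t-1$ vertices gives $f(s,t)\ge t$, so $\log f(s,t)\ge\log t\ge\frac1{t_0}t\log t$.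

\medskip\noindent\emph{The term $s\log t$.} A $2$-coloring as in Example~\ref{ex:mono} has exponentially many vertices in $s$ but uses only five of the $t-1$ vertices allowed in an independent set. We take a product of such colorings with a fresh pair of colors in each coordinate: the number of vertices and the independence number multiply, while the clique number does not grow.

Let $q=\lfloor2^{(s+1)/2}\rfloor$. Then $q\ge2^{s/2}$, because $(\sqrt2-1)2^{s/2}\ge1$ for $s\ge3$. By Erd\H{o}s's bound there is a $2$-coloring $\chi$ of the pairs of $[q]=\{1,\dots,q\}$ with no monochromatic $K_{s+1}$. Let $d=\lfloor\log_5(t-1)\rfloor$, which is at least $1$ since $t\ge6$. Color a pair $x\ne y$ of points of $[q]^d$ with $(\delta,\chi(x_\delta,y_\delta))$, where $\delta$ is the first coordinate in which $x$ and $y$ differ, and let $G$ be the good $3$-graph of monochromatic triangles.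

A clique of $G$ of size $s+1$ would be a monochromatic clique, of a color $(\delta,\cdot)$. Its points would have distinct $\delta$-th coordinates forming a $\chi$-monochromatic $K_{s+1}$, which does not exist. We show by induction on $d$ that a set $S$ without monochromatic triangles has at most $5^d$ points; the case $d=0$ is a single point. If six first coordinates occurred in $S$, three of them would form a $\chi$-monochromatic triangle, and points of $S$ with these first coordinates would form a triangle of one color $(1,\cdot)$. So at most five first coordinates occur. The points with a fixed first coordinate are colored as in the construction for $d-1$, up to renaming colors, so at most $5^{d-1}$ of them lie in $S$. Thus independent sets have at most $5^d\le t-1$ points, and $f(s,t)>q^d\ge2^{sd/2}$. Finally $d\ge\frac12\log_5(t-1)\ge\frac{\log t}{4\log5}$, so $\log f(s,t)\ge\frac{\log2}{8\log5}\,s\log t$.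

\medskip
Averaging the two lower bounds gives $\log f(s,t)\ge c(s+t)\log t$ for a suitable $c>0$. If $s\le t/\log t$ then $s\log^2t\le t\log t$, and both bounds have order $t\log t$.
\end{proof}

\begin{remark}
Some restriction on $s$ and $t$ is needed for the lower bound. A clique of size $3$ is an edge, so $f(2,t)=t$ for $t\ge3$; an independent set of size $3$ is a non-edge, so $f(s,3)=s+1$ for $s\ge2$. In both cases $\log f$ is only logarithmic in the growing parameter.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AMW}
Maria Axenovich, Dhruv Mubayi, and Lea Weber,
\emph{Homogeneous sets in hypergraphs with forbidden order-size pairs},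
arXiv:2303.09578 (2023).

\bibitem{FH}
Fox and He,
\emph{Independent sets in hypergraphs with a forbidden link},
Proc. London Math. Soc., 2021.

\end{thebibliography}
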